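\title{The secretary problem with uncertain acceptance: the optimal robust ratio as the acceptance probability tends to zero}

\begin{abstract}
In the secretary problem with uncertain acceptance, $n$ candidates arrive in random order, only relative ranks are observed, and each offer is accepted independently with probability $p$. The robust ratio of a policy is the minimum over $k$ of the probability of selecting one of the top $k$ candidates, divided by the probability that one of them would accept. Let $\gamma_\infty^*(p)$ be the limit of the optimal robust ratio as $n\to\infty$. We prove the conjecture that $\gamma_\infty^*(p)\to1/\beta\approx0.745$ as $p\to0$, where $\beta$ solves $\int_0^1 dy/(y(1-\ln y)+\beta-1)=1$, and we show that $1/\beta-Cp\le\gamma_\infty^*(p)\le1/\beta-cp$ for all $p\in(0,1]$, with absolute constants $0<c<C$.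
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Fix $n\ge1$ and $p\in(0,1]$. There are $n$ candidates, strictly ordered by quality; \emph{overall rank} $1$ is the best. They arrive one at a time in uniformly random order. At step $j$ the decision maker sees only the \emph{relative rank} $r_j\in[j]=\{1,\dots,j\}$ of the $j$-th arrival among the first $j$, and decides irrevocably whether to make an offer. Independent Bernoulli($p$) variables $\chi_1,\dots,\chi_n$, independent of the order, say whether the $j$-th arrival would accept. An accepted offer ends the process with that candidate selected; otherwise the candidate is lost and the next one arrives. A \emph{policy} $\mathcal P$ may use auxiliary randomness $\omega$, independent of everything else, and the whole observed history, so its decision $O_j\in\{0,1\}$ to offer at step $j$ is a function of $r_1,\dots,r_j$, $\chi_1,\dots,\chi_{j-1}$ and $\omega$. The selection occurs at step $\tau=\min\{j:O_j\chi_j=1\}$, with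 $\tau=\infty$ if nobody is selected.

A candidate of overall rank at most $k$ can be selected only if one of the top $k$ would accept, which has probability $1-(1-p)^k$. The \emph{robust ratio} compares a policy with this bound for all $k$ at once:
\[
\gamma_n(\mathcal P)=\min_{k\in[n]}\frac{\Pr[\mathcal P\text{ selects a candidate of overall rank}\le k]}{1-(1-p)^k},
\qquad \gamma_n^*(p)=\sup_{\mathcal P}\gamma_n(\mathcal P).
\]
It measures performance when the value of each rank is unknown. Let $a_1\ge\dots\ge a_n\ge a_{n+1}=0$, let $L$ be the selected overall rank and $L^*$ the best overall rank among candidates who would accept, both equal to $n+1$ if undefined. Summation by parts gives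
\begin{equation}\label{eq:abel}
\mathbb E\,a_L=\sum_{k=1}^n\Pr[L\le k](a_k-a_{k+1})\ge\gamma_n(\mathcal P)\sum_{k=1}^n\Pr[L^*\le k](a_k-a_{k+1})=\gamma_n(\mathcal P)\,\mathbb E\,a_{L^*},
\end{equation}
because $\Pr[L^*\le k]=1-(1-p)^k$. So a policy earns the fraction $\gamma_n(\mathcal P)$ of what a clairvoyant earns, for every monotone utility.

The sequence $\gamma_n^*(p)$ is nonincreasing in $n$: a policy for $n+1$ candidates can be run on $n$ candidates by inserting, at a uniformly random position, a fictitious worst candidate with a simulated acceptance coin; the relative ranks of the real candidates and the probabilities of selecting a rank at most $k\le n$ are unchanged. Hence $\gamma_\infty^*(p)=\lim_{n\to\infty}\gamma_n^*(p)$ exists.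

Two extreme cases frame the question. For $p=1$ all denominators equal $1$, the minimum is at $k=1$, and we are in the classical secretary problem, where the optimal success probability tends to $1/e$. For fixed $n$ and $p\to0$, offering to everybody selects a top-$k$ candidate whenever one of the top $k$ would accept and none of the others would, so $\gamma_n^*(p)\ge(1-p)^{n-1}\to1$. The interesting regime is $n\to\infty$ first and $p\to0$ afterwards: offers are rarely accepted, but there are enough candidates that indiscriminate offers end the process at once.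

Let $\beta>1$ be the solution of
\begin{equation}\label{eq:beta}
\int_0^1\frac{dy}{y(1-\ln y)+\beta-1}=1 .
\end{equation}
The left side is continuous and strictly decreasing in $\beta\in(1,\infty)$, tends to $0$ at infinity, and tends to $\int_0^\infty dq/(1+q)=\infty$ as $\beta\downarrow1$ (put $y=e^{-q}$), so the solution exists and is unique; $\beta\approx1.3415$ and $1/\beta\approx0.745$. The problem that we solve, posed in the work of Perez-Salazar, Singh and Toriello \cite{PST}, is to decide the conjecture $\lim_{p\to0}\gamma_\infty^*(p)=1/\beta$. The conjecture is true, and the limit is approached at exactly linear rate and never attained.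

\begin{theorem}\label{thm:limit}
$\gamma_\infty^*(p)\le1/\beta$ for every $p\in(0,1]$, and $\lim_{p\to0}\gamma_\infty^*(p)=1/\beta$.
\end{theorem}

\begin{theorem}\label{thm:rate}
There are absolute constants $0<c<C$ such that
\[
\frac1\beta-Cp\le\gamma_\infty^*(p)\le\frac1\beta-cp\qquad\text{for all }p\in(0,1].
\]
In particular $\gamma_\infty^*(p)<1/\beta$ for every $p$.
\end{theorem}

Theorem~\ref{thm:rate} contains Theorem~\ref{thm:limit}, but each half of it refines the shorter proof of the corresponding half of Theorem~\ref{thm:limit}, so we prove the theorems in turn. Section~\ref{sec:fluid} finds $\beta$ in a continuous model, Sections~\ref{sec:threshold} and~\ref{sec:dual} prove Theorem~\ref{thm:limit}, and Sections~\ref{sec:loss} and~\ref{sec:corrected} prove the upper and lower bounds of Theorem~\ref{thm:rate}.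

Throughout, $\alpha=1/\beta\in(0,1)$, $a\wedge b=\min(a,b)$, $a_+=\max(a,0)$ and $a_-=\max(-a,0)$. We use two standard facts. \emph{Fact~A:} if $j$ distinct items are in uniformly random order, their relative ranks $r_1,\dots,r_j$ are independent, $r_i$ is uniform on $[i]$, and $(r_1,\dots,r_j)$ is a function of the relative order. \emph{Fact~B:} if $U_1,\dots,U_j$ are i.i.d.\ uniform on $[0,1]$, their relative order is uniform and independent of the order statistics $U_{1:j}<\dots<U_{j:j}$.

\section{The fluid model and the equalizing threshold}\label{sec:fluid}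

We first explain heuristically where $\beta$ comes from; the proofs use only Lemmas~\ref{lem:profile} and~\ref{lem:elem}. Mark each candidate who would accept by the point $(t,q)$, where $t=j/n$ is the arrival time and $q=lp$ is the overall rank $l$ scaled by $p$. For $n\to\infty$ and small $p$ these points look like a Poisson process of unit intensity on $[0,1]\times[0,\infty)$, and the benchmark $1-(1-p)^k$ becomes $1-e^{-x}$ with $x=kp$. A candidate of relative rank $r$ at time $t$ has overall rank about $r/t$. The ranks that matter have order $1/p$, so the relative error of this estimate is of order $\sqrt p$, and in the limit the decision maker sees $q$. A rule that offers at time $t$ when $q\le\mu(t)$ stops at rate $\mu(t)$, is still running at time $t$ with probability $S(t)=e^{-\int_0^t\mu}$, and selects a scaled rank at most $x$ with probability $\int_0^1S\,(x\wedge\mu)\,dt$. One therefore guesses that the limit in Theorem~\ref{thm:limit} is the largest value over $\mu$ of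
\begin{equation}\label{eq:fluid}
\inf_{x>0}\ \frac{\int_0^1S(t)\,(x\wedge\mu(t))\,dt}{1-e^{-x}} .
\end{equation}

\begin{example}\label{ex:constant}
For constant $\mu\equiv b>0$ the numerator is $(x\wedge b)(1-e^{-b})/b$. The quotient tends to $(1-e^{-b})/b$ as $x\to0$ and to $1-e^{-b}$ as $x\to\infty$; the smaller of the two is at most $1-1/e$, with equality at $b=1$. For $b=1$ the quotient is at least $1-1/e$ everywhere, since $x\wedge1\ge1-e^{-x}$. So constant thresholds give $1-1/e\approx0.632$. At $x=1$ the quotient equals $1$: the constraints are tight only at the two ends, and there is slack to trade.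
\end{example}

To use all the slack, look for an increasing $\mu$ for which the quotient in \eqref{eq:fluid} is a constant $\alpha$. Differentiating in $x$ gives $\int S\,\mathbf 1\{\mu>x\}\,dt=\alpha e^{-x}$ for all $x>0$; that is, $\int_t^1S=\alpha z(t)$ with $z=e^{-\mu}$ running from $z(0)=1$ to $z(1)=0$. Then $z'=-S/\alpha$ and $S'=-\mu S=S\ln z$, so $dS/dz=-\alpha\ln z$ with $S=1$ at $z=1$, which gives $S=h(z)$ for
\[
h(z)=1-\alpha+\alpha z(1-\ln z),\qquad 0\le z\le1\quad(0\ln0=0).
\]
The time that $z$ needs to go from $1$ to $0$ is $\int_0^1\alpha\,dw/h(w)$. It must equal $1$, and since $h/\alpha=w(1-\ln w)+1/\alpha-1$, this is \eqref{eq:beta} with $\alpha=1/\beta$.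

Now let $\alpha=1/\beta$. The function $h$ increases from $1-\alpha>0$ to $1$, as $h'=-\alpha\ln z\ge0$. By \eqref{eq:beta}, the relation $t=\int_z^1\alpha\,dw/h(w)$ defines a decreasing $C^1$ bijection $z:[0,1]\to[0,1]$ with $z(0)=1$, $z(1)=0$. Put
\[
y(t)=h(z(t))\in[1-\alpha,1],\qquad\theta(t)=-\ln z(t)\quad(0\le t<1),\qquad B=2\theta(\tfrac12).
\]

\begin{lemma}[the profile]\label{lem:profile}
\begin{enumerate}
\item[(a)] $y'=-\theta y$, $y(t)=e^{-\int_0^t\theta}$, $\int_0^1\theta\,dt<\infty$, and $\theta$ increases from $0$ to $\infty$.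
\item[(b)] $\int_0^1y\,\mathbf 1\{\theta>r\}\,dt=\alpha e^{-r}$ for $r\ge0$; in particular $\int_0^1y\,dt=\alpha$. For all $x\ge0$,
\begin{equation}\label{eq:equal}
\int_0^1y\,(x\wedge\theta)\,dt=\alpha(1-e^{-x}).
\end{equation}
\item[(c)] $\theta'=\beta ye^{\theta}\ge(\beta-1)e^\theta$.
\item[(d)] $\theta(t)\ge\beta t$ on $[0,1)$, $\theta(t)\le Bt$ on $[0,\frac12]$, and $B\ge\beta>1$.
\end{enumerate}
\end{lemma}

\begin{proof}
By definition $z'=-y/\alpha$, so $y'=h'(z)z'=y\ln z=-\theta y$, with $y(0)=1$ and $y(1)=1-\alpha$. This gives (a), with $\int_0^1\theta=-\ln(1-\alpha)$. Integrating $z'=-y/\alpha$ gives $\int_t^1y=\alpha z(t)$; the set $\{\theta>r\}$ is the interval $(t_r,1)$ with $z(t_r)=e^{-r}$, which proves the first identity in (b), and integration over $r\in[0,x]$ gives \eqref{eq:equal}. Next, $\theta'=-z'/z=\beta y/z=\beta ye^\theta$ and $\beta y\ge\beta-1$, which is (c). Finally $(h(z)/z)'=(zh'-h)/z^2=-(1-\alpha+\alpha z)/z^2<0$ and $z(t)$ decreases, so $\theta'=\beta h(z)/z$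 increases in $t$. Thus $\theta$ is convex with $\theta(0)=0$ and $\theta'(0)=\beta$; hence $\theta\ge\beta t$ and $\theta(t)/t$ is nondecreasing, which gives (d).
\end{proof}

\begin{lemma}\label{lem:elem}
For $p\in(0,1)$, $k\ge1$ and $x\ge0$,
\begin{equation}\label{eq:elem}
1-e^{-kp}\ge(1-p)\bigl(1-(1-p)^k\bigr),\qquad x\wedge1\le\frac{1-e^{-x}}{1-e^{-1}} .
\end{equation}
\end{lemma}

\begin{proof}
The function $\phi(x)=1-e^{-x}$ is increasing and concave with $\phi(0)=0$, so $\phi(sx)\ge s\phi(x)$ for $s\in[0,1]$. With $p'=-\ln(1-p)\in[p,p/(1-p)]$ we get $\phi(kp)\ge(p/p')\phi(kp')\ge(1-p)(1-(1-p)^k)$. Also $\phi(x)\ge\phi(x\wedge1)\ge(x\wedge1)\phi(1)$.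
\end{proof}

\section{Thresholds on the relative rank}\label{sec:threshold}

A real policy cannot test $q\le\mu(t)$. Since the scaled rank is estimated by $pr/t$, it tests $r\le M(t)=t\mu(t)/p$, with $M(t)$ rounded at random so that the stopping rate is exactly $\mu(t)$. The next lemma computes the limit $n\to\infty$ of such a policy for fixed $p$. The result is the numerator of \eqref{eq:fluid} with $\mu(t)$ replaced, inside the minimum, by a random variable of mean $\mu(t)$.

Let $\mu:(0,1)\to[0,\infty)$ and $t\in(0,1)$. Let $m(t)$ be the random integer in $\{\lfloor M(t)\rfloor,\lfloor M(t)\rfloor+1\}$ with mean $M(t)$. Let $N_t$ be the index of the $m(t)$-th success in independent trials with success probability $t$, with $N_t=0$ if $m(t)=0$; thus $N_t=\xi_1+\dots+\xi_{m(t)}$ with independent geometric $\xi_i$, $\Pr[\xi_i=s]=t(1-t)^{s-1}$ for $s\ge1$. Put $X_t=pN_t$.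

\begin{lemma}[threshold policies]\label{lem:threshold}
Let $p\in(0,1)$ and let $\mu:(0,1)\to[0,\infty)$ be bounded on $(0,t']$ for every $t'<1$ and have finitely many discontinuities. Put $S(t)=e^{-\int_0^t\mu}$ and
\[
F(k)=\int_0^1S(t)\,\mathbb E[(kp)\wedge X_t]\,dt .
\]
There are policies $\mathcal P_n$ whose probability $F_n(k)$ of selecting an overall rank at most $k$ tends to $F(k)$ for each $k$, and $\gamma_\infty^*(p)\ge\inf_{k\ge1}F(k)/(1-(1-p)^k)$.
\end{lemma}

\begin{proof}
Let $M_j=j\wedge M(j/n)$ for $j<n$ and $M_n=0$, let $m_j\le j$ be independent random roundings with means $M_j$, and let $\mathcal P_n$ offer at step $j$ if and only if $r_j\le m_j$. Condition on the event, of probability $1/n$, that overall rank $l$ is in position $j$. Given also the set of candidates in positions $1,\dots,j-1$, their order is uniform. By Fact~A, $r_1,\dots,r_{j-1}$ are then independent and uniform, and independent of $r_j=1+H_{j,l}$, where $H_{j,l}$, the number of the $l-1$ better candidates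 among the first $j-1$ arrivals, depends only on that set. At step $i<j$ an offer is made with probability $\mathbb E\,m_i/i=M_i/i$, so the process reaches step $j$ with probability $S_j=\prod_{i<j}(1-pM_i/i)$, independently of $r_j$ and $m_j$. For $n\ge k$,
\[
F_n(k)=\frac1n\sum_{j=1}^{n}g_j=\int_0^1g_{\lceil tn\rceil}\,dt,\qquad g_j=pS_j\sum_{l\le k}\Pr[1+H_{j,l}\le m_j]\in[0,kp].
\]

Fix a continuity point $t<1$ of $\mu$, let $j=\lceil tn\rceil$, choose $t'\in(t,1)$ and let $\mu\le K$ on $(0,t']$. For large $n$ we have $j<n$, $j/n\le t'$ and $M(i/n)\le iK/(np)\le i$ for $i\le j$; here boundedness makes the cap inactive. So $pM_i/i=\mu(i/n)/n$, and $\ln S_j=-\frac1n\sum_{i<j}\mu(i/n)+O(K^2/n)\to-\int_0^t\mu$, because $\mu$ is Riemann integrable on $(0,t']$. The law of $m_j$ tends to that of $m(t)$, since $\Pr[m\ge s]=1\wedge(M-s+1)_+$ is continuous in the mean $M$. With falling factorials $(a)_i=a(a-1)\cdots(a-i+1)$,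
\[
\Pr[H_{j,l}=i]=\binom{l-1}i\frac{(j-1)_i\,(n-j)_{l-1-i}}{(n-1)_{l-1}}\longrightarrow\binom{l-1}it^i(1-t)^{l-1-i}.
\]
At most $m-1$ successes occur in the first $l-1$ trials exactly when the $m$-th success occurs at trial $l$ or later. Hence $\Pr[1+H_{j,l}\le m_j]\to\Pr[N_t\ge l]$, and $\sum_{l\le k}\Pr[N_t\ge l]=\mathbb E[k\wedge N_t]$. So $g_{\lceil tn\rceil}\to S(t)\,\mathbb E[(kp)\wedge X_t]$ for almost every $t$, and $F_n(k)\to F(k)$ by bounded convergence.

The minimum in $\gamma_n(\mathcal P_n)$ runs over a growing range of $k$, so we truncate. Let $\rho$ be the infimum in the statement and fix $k_0$. For $k_0<k\le n$ we have $F_n(k)/(1-(1-p)^k)\ge F_n(k)\ge F_n(k_0)$. Therefore $\liminf_n\gamma_n(\mathcal P_n)\ge\rho\wedge F(k_0)\ge\rho\,(1-(1-p)^{k_0})$. Let $k_0\to\infty$.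
\end{proof}

Thus $N_t$ is the effective cutoff in overall rank at time $t$. By Jensen's inequality $\mathbb E[x\wedge X_t]\le x\wedge\mu(t)$: the noise in the cutoff always hurts, and its moments control by how much.

\begin{lemma}[moments]\label{lem:moments}
Fix $t\in(0,1)$ and write $\mu,M,m,N$ for the values at $t$. Let $\sigma^2=p\mu/t$ and $Z=X_t-\mu$. Then $\mathbb EZ=0$, $\mathbb EZ^2\le2\sigma^2$ and $\mathbb EZ_+=\mathbb EZ_-\le\sigma/\sqrt2$. If $M\ge1$, then $\mathbb EZ^4\le904\,\sigma^4$.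
\end{lemma}

\begin{proof}
We have $\mathbb E\xi_i=1/t$ and $\operatorname{Var}\xi_i=(1-t)/t^2$, so $\mathbb EX_t=pM/t=\mu$. Since $\operatorname{Var}m\le M-\lfloor M\rfloor\le M$, conditioning on $m$ gives $\operatorname{Var}N=(M(1-t)+\operatorname{Var}m)/t^2\le2M/t^2$, and $p^2M/t^2=\sigma^2$. As $Z$ is centered, $\mathbb EZ_\pm=\frac12\mathbb E|Z|\le\frac12\sqrt{2\sigma^2}$.

The series $\sum_{s\ge1}\binom{s+3}4(1-t)^{s-1}=t^{-5}$ gives $\mathbb E\xi^4\le\mathbb E\,\xi(\xi+1)(\xi+2)(\xi+3)=24t^{-4}$. Since $|\xi-1/t|\le\max(\xi,1/t)$, we get $\mathbb E(\xi-1/t)^4\le25t^{-4}$. Given $m$, the centered sum $W=\sum_{i\le m}(\xi_i-1/t)$ has $\mathbb E[W^4\mid m]\le(25m+3m^2)t^{-4}\le28m^2t^{-4}$. Now $N-M/t=W+(m-M)/t$ with $|m-M|\le1\le M$ and $m\le2M$, so $(a+b)^4\le8(a^4+b^4)$ yields $\mathbb E(N-M/t)^4\le8(112+1)M^2t^{-4}$. Multiply by $p^4$.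
\end{proof}

\begin{proposition}\label{prop:liminf}
$\liminf_{p\to0}\gamma_\infty^*(p)\ge\alpha$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:threshold} with $\mu=\theta$, so that $S=y$. Let $x=kp$ and $\delta\in(0,\frac12)$. The relative noise $\sigma/\theta=\sqrt{p/(t\theta)}$ is small only away from $t=0$, so we discard $[0,\delta]$. For $t\ge\delta$ let $b=x\wedge\theta$. From $x\wedge X_t\ge b\wedge X_t$ and $bX_t/\theta\le X_t$,
\[
b-\mathbb E[x\wedge X_t]\le\mathbb E(b-X_t)_+\le\frac b\theta\,\mathbb E(\theta-X_t)_+\le b\sqrt{\frac p{2t\theta}}\le\frac b\delta\sqrt{\frac p{2\beta}},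
\]
by Lemmas~\ref{lem:moments} and~\ref{lem:profile}(d). On $[0,\delta]$ we have $y\,(x\wedge\theta)\le\max(1,\theta(\frac12))(x\wedge1)\le C_0(1-e^{-x})$ with $C_0=\max(1,\theta(\frac12))/(1-e^{-1})$, by \eqref{eq:elem}. So \eqref{eq:equal} gives $\int_\delta^1y\,(x\wedge\theta)\,dt\ge(\alpha-C_0\delta)(1-e^{-x})$. When the first two factors below are nonnegative, \eqref{eq:elem} and Lemma~\ref{lem:threshold} give
\[
\gamma_\infty^*(p)\ge\Bigl(1-\frac1\delta\sqrt{\frac p{2\beta}}\Bigr)(\alpha-C_0\delta)(1-p).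
\]
Let $p\to0$ and then $\delta\to0$.
\end{proof}

\section{A dual utility and the bound $1/\beta$}\label{sec:dual}

By \eqref{eq:abel}, an upper bound follows from one utility for which no policy earns more than the fraction $\alpha$ of the clairvoyant's value. The fluid model tells us which one. The rule $\theta$ earns exactly the fraction $\alpha$ for every monotone utility $f(q)$, by \eqref{eq:equal}, so it suffices to find $f$ for which $\theta$ is optimal. The optimal value $V(t)$ from time $t$ on satisfies $-V'=\int_0^\infty(f-V)_+\,dq$, and the optimal rule offers when $f(q)>V(t)$. So we need $f(\theta(t))=V(t)$. Then $g=-V'$ satisfies $g'=\theta g$, that is, $g=g(0)/y$. Here $g(0)=\int(f-V(0))_+\,dq$ must be positive, or else $V\equiv0$, while $\theta(0)=0$ requires $f\le V(0)$ for $q>0$. So $f$ must carry a mass at $q=0$, a reward for the very best ranks. We normalize it to $1$ and later spread it over $[0,\varepsilon]$. Accordingly, define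
\[
V(t)=\int_t^1\frac{ds}{y(s)},\quad u=V\circ\theta^{-1},\quad G(v)=1+\int_0^\infty(u-v)_+\,dq,\quad D=1+\int_0^\infty u\,e^{-q}\,dq ,
\]
for $t\in[0,1]$ and $v\ge0$. The function $G$ is nonincreasing.

\begin{lemma}[dual utility]\label{lem:dual}
\begin{enumerate}
\item[(a)] $u$ is positive, bounded and $C^1$ on $[0,\infty)$, $u(q)\to0$ as $q\to\infty$, and $-u'(q)\ge\alpha e^{-q}$.
\item[(b)] $G(V(t))=1/y(t)=-V'(t)$ on $[0,1]$; in particular $G(0)=1/(1-\alpha)<\infty$.
\item[(c)] $V(0)=\alpha D$.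
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:profile}(c), $u'(\theta(t))=V'(t)/\theta'(t)=-\alpha e^{-\theta}/y^2$, and $y\le1$. The rest follows from $0<V\le V(0)$ on $[0,1)$ and $V(1)=0$.

(b) Since $u$ decreases and $u(\theta(t))=V(t)$, for $t<1$
\begin{equation}\label{eq:GV}
G(V(t))=1+\int_0^{\theta(t)}u\,dq-\theta(t)V(t).
\end{equation}
The derivative of the right side is $-\theta V'=\theta/y=(1/y)'$, and both the right side and $1/y$ equal $1$ at $t=0$. The case $t=1$ follows by monotone convergence.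

(c) Multiply \eqref{eq:GV} by $y$ and use (b): $1+\theta yV=y\,(1+\int_0^\theta u\,dq)$. The left side is $-(yV)'$. Integrating over $[0,1]$ and using Lemma~\ref{lem:profile}(b),
\[
V(0)=\int_0^1y\,dt+\int_0^\infty u(q)\int_0^1y\,\mathbf 1\{\theta>q\}\,dt\,dq=\alpha+\alpha\int_0^\infty ue^{-q}\,dq.\qedhere
\]
\end{proof}

Now fix $p\in(0,1]$, $\varepsilon\in(0,1)$ and $n$ with $np>\varepsilon$. Let $f=u+\varepsilon^{-1}\mathbf 1_{[0,\varepsilon]}$, which is nonnegative and nonincreasing. Realize the random order by i.i.d.\ uniform $U_1,\dots,U_n$, independent of the $\chi_j$ and $\omega$: the $j$-th arrival has score $Q_j=npU_j$, and smaller scores are better. A policy sees only the relative ranks and earns $f(Q_\tau)$, or $0$ if $\tau=\infty$.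

\begin{lemma}[benchmark]\label{lem:benchmark}
For every policy $\mathcal P$,
\[
\mathbb E[f(Q_\tau);\tau\le n]\ge\gamma_n(\mathcal P)\,D_{n,\varepsilon},\qquad D_{n,\varepsilon}=\frac{1-e^{-\varepsilon}}\varepsilon+\int_0^{np}ue^{-q}\,dq .
\]
\end{lemma}

\begin{proof}
The ranks $L,L^*$ of \eqref{eq:abel} are functions of the relative order, the $\chi_j$ and $\omega$, so by Fact~B they are independent of the order statistics. With $a_k=\mathbb Ef(npU_{k:n})$ for $k\le n$ we get $\mathbb E\,a_L=\mathbb E[f(Q_\tau);\tau\le n]$ and $\mathbb E\,a_{L^*}=\mathbb E[f(Q^*);Q^*<\infty]$, where $Q^*=\min\{Q_j:\chi_j=1\}$ and $\min\emptyset=\infty$. For $0\le b\le np$, each candidate independently has $\chi_j=1$ and $Q_j\le b$ with probability $b/n$, so $\Pr[Q^*\le b]=1-(1-b/n)^n\ge1-e^{-b}$. Each level set $\{q\in[0,np]:f(q)>s\}$ is an interval with endpoints $0$ and some $b\le np$, and $Q^*$ has no atoms in $[0,np]$. Integrating over $s>0$ gives $\mathbb E[f(Q^*);Q^*<\infty]\ge\int_0^{np}fe^{-q}\,dq=D_{n,\varepsilon}$,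 and \eqref{eq:abel} applies.
\end{proof}

To bound the left side from above we use backward induction. Let $\mathbb E_{j,s}$ denote expectation given $r_j=s$; by Fact~B, $Q_j$ then has the law of $npU_{s:j}$. Define $w_n=0$ and, for $1\le j\le n$ and $v\ge0$,
\begin{gather*}
w_{j-1}=w_j+\frac pj\sum_{s=1}^j\bigl(\mathbb E_{j,s}f(Q_j)-w_j\bigr)_+,\qquad
\Phi_n(v)=v+\frac1n\Bigl(1+\int_0^{np}(u-v)_+\,dq\Bigr),\\
\ell_j(v)=\frac pj\sum_{s=1}^j\min\bigl\{\mathbb E_{j,s}(f(Q_j)-v)_+,\ \mathbb E_{j,s}(f(Q_j)-v)_-\bigr\}\ge0 .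
\end{gather*}
The map $\Phi_n$ bounds one step of a decision maker who observes $Q_j$, and $\ell_j$ is the loss from not knowing on which side of the continuation value $v$ the utility $f(Q_j)$ lies.

\begin{lemma}[backward induction]\label{lem:dp}
Every policy has $\mathbb E[f(Q_\tau);\tau\le n]\le w_0$, and $w_{j-1}\le\Phi_n(w_j)-\ell_j(w_j)$ for $1\le j\le n$.
\end{lemma}

\begin{proof}
Let $W_j=\mathbb E[f(Q_\tau);j<\tau\le n]$. We show $W_j\le w_j\Pr[\tau>j]$ by downward induction from $W_n=0$. Let $I=\mathbf 1\{\tau\ge j\}$, a function of $r_1,\dots,r_{j-1}$, $\chi_1,\dots,\chi_{j-1}$ and $\omega$, and let $f_j(s)=\mathbb E_{j,s}f(Q_j)$. Then $\mathbf 1\{\tau=j\}=IO_j\chi_j$, $\mathbf 1\{\tau>j\}=I(1-O_j\chi_j)$, and $\chi_j$ is independent of $(I,O_j,Q_j)$. Since $Q_j=npU_{r_j:j}$ and the order statistics of $U_1,\dots,U_j$ are independent of all that determines $IO_j$ and $r_j$, we have $\mathbb E[IO_jf(Q_j)]=\mathbb E[IO_jf_j(r_j)]$. Hence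
\[
W_{j-1}\le p\,\mathbb E[IO_jf_j(r_j)]+w_j\,\mathbb E[I(1-pO_j)]\le w_j\,\mathbb EI+p\,\mathbb E[I\,(f_j(r_j)-w_j)_+]=w_{j-1}\,\mathbb EI,
\]
where the last step uses that $r_j$ is uniform on $[j]$ and independent of $I$ (Fact~A).

For $a,b\ge0$ we have $(a-b)_+=a-a\wedge b$. Applying this to $a,b=\mathbb E_{j,s}(f(Q_j)-w_j)_\pm$ and averaging over $s$ gives $w_{j-1}=w_j+p\,\mathbb E(f(Q_j)-w_j)_+-\ell_j(w_j)$. As $Q_j$ is uniform on $[0,np]$ and $(f-v)_+\le\varepsilon^{-1}\mathbf 1_{[0,\varepsilon]}+(u-v)_+$, the first two terms are at most $\Phi_n(w_j)$.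
\end{proof}

For $0\le v<v'$ the function $(u-v)_+-(u-v')_+$ takes values in $[0,v'-v]$ and vanishes where $u\le v$. Hence, with $|\cdot|$ denoting Lebesgue measure,
\begin{equation}\label{eq:slope}
\Bigl(1-\frac1n\bigl|\{q\in[0,np]:u(q)>v\}\bigr|\Bigr)(v'-v)\le\Phi_n(v')-\Phi_n(v)\le v'-v .
\end{equation}
The left factor is at least $1-p\ge0$, so $\Phi_n$ is nondecreasing and $1$-Lipschitz. Also $\Phi_n(v)\le v+G(v)/n$, so the recursion is dominated by an Euler scheme for $V'=-G(V)$. The scheme evaluates $G$ at the smaller value $V(j/n)$, where $G$ is larger, so $V(j/n)$ needs a correction of order $1/n$ to dominate it.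

\begin{lemma}[supersolution]\label{lem:super}
Let $V_j=V(j/n)$, $e_j=(G(0)-G(V_j))/n\in[0,G(0)/n]$, $\bar v_j=V_j+e_j$ and $d_j=\bar v_j-w_j$. Then $d_j\ge0$ for all $j$,
\begin{equation}\label{eq:gap}
d_{j-1}\ge\Phi_n(\bar v_j)-\Phi_n(w_j)+\ell_j(w_j)\qquad(1\le j\le n),
\end{equation}
and
\begin{equation}\label{eq:master}
\gamma_n^*(p)\,D_{n,\varepsilon}\le\alpha D+G(0)/n-d_0 .
\end{equation}
\end{lemma}

\begin{proof}
On $[(j-1)/n,j/n]$ we have $V\le V_{j-1}$, so $G(V)\ge G(V_{j-1})$, and Lemma~\ref{lem:dual}(b) gives $V_{j-1}\ge V_j+G(V_{j-1})/n$. Therefore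
\[
\bar v_{j-1}\ge V_j+\frac{G(0)}n=V_j+\frac{G(V_j)}n+e_j\ge\Phi_n(V_j)+e_j\ge\Phi_n(\bar v_j).
\]
Subtracting the second inequality of Lemma~\ref{lem:dp} gives \eqref{eq:gap}. Since $d_n=0$, $\Phi_n$ is nondecreasing and $\ell_j\ge0$, induction gives $d_j\ge0$. Finally, Lemmas~\ref{lem:benchmark}, \ref{lem:dp} and~\ref{lem:dual}(c) give $\gamma_n^*(p)D_{n,\varepsilon}\le w_0=\bar v_0-d_0$ and $\bar v_0\le\alpha D+G(0)/n$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:limit}]
In \eqref{eq:master} use $d_0\ge0$, let $n\to\infty$ and then $\varepsilon\to0$, so that $D_{n,\varepsilon}\to D$. This gives $\gamma_\infty^*(p)\le\alpha$ for every $p\in(0,1]$, and Proposition~\ref{prop:liminf} gives the limit.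
\end{proof}

\section{The cost of seeing only relative ranks}\label{sec:loss}

To gain the term $-cp$ we must show $d_0\ge c'p$ in \eqref{eq:master}. The order is easy to predict. At time $t$ the cutoff lies at a relative rank $A$ of order $1/p$, and the score of relative rank $s$ fluctuates by order $p\sqrt s$. For the roughly $\sqrt A$ ranks near $A$, the score falls on either side of the cutoff with probability of order $1$ and misses it by order $p\sqrt A$. With the factor $p/j$ in $\ell_j$, each step loses order $(p/n)\cdot\sqrt A\cdot p\sqrt A$, which is order $p/n$. We collect these losses for $n/4<j\le n/2$ and check that they survive the recursion.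

Let $T_s$ be a Gamma$(s,1)$ variable, the sum of $s$ independent standard exponentials. For fixed $s$, $jU_{s:j}\to T_s$ in law as $j\to\infty$, because $\Pr[jU_{s:j}\le x]=\Pr[\operatorname{Bin}(j,x/j)\ge s]\to\Pr[\operatorname{Poisson}(x)\ge s]=\Pr[T_s\le x]$. Define the absolute constants
\[
\kappa=\tfrac12V(\tfrac12),\qquad q_-=\tfrac12\theta(\tfrac14),\qquad q_+=u^{-1}(\kappa);
\]
then $q_-<\theta(\frac12)<q_+$, since $u(\theta(\frac12))=2\kappa$.

\begin{lemma}\label{lem:gamma}
There is an absolute $c_0>0$ such that $\mathbb E(A-T_s)_+\ge c_0\sqrt A$ and $\mathbb E[(T_s-A)_+\wedge A]\ge c_0\sqrt A$ for all $A\ge q_-/4$ and all integers $s\in[A,A+\sqrt A+1]$.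
\end{lemma}

\begin{proof}
Otherwise there are admissible pairs $(A_i,s_i)$ along which one of the two expectations divided by $\sqrt{A_i}$ tends to $0$. Pass to a subsequence with $A_i\to A\in[q_-/4,\infty]$. If $A<\infty$, we may take $s_i=s\ge1$ constant; both expectations converge to their values at $(A,s)$, which are positive because $T_s$ has a positive density on $(0,\infty)$ and $A>0$. If $A=\infty$, we may assume $(s_i-A_i)/\sqrt{A_i}\to\zeta\in[0,1]$. Then $s_i/A_i\to1$, and by the central limit theorem $W_i=(T_{s_i}-A_i)/\sqrt{A_i}$ tends in law to a normal variable $W$ with mean $\zeta$ and variance $1$. Once $A_i\ge1$, the two normalized expectations are at least $\mathbb E[(W_i)_-\wedge1]$ and $\mathbb E[(W_i)_+\wedge1]$, which tend to $\mathbb E[W_\mp\wedge1]>0$. Both cases are contradictory.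
\end{proof}

\begin{lemma}[loss per step]\label{lem:step}
There is an absolute $c_2\in(0,\kappa/2]$, and for each $p\in(0,1]$ an $n_0(p)$, such that $\ell_j(u(b))\ge c_2p/n$ whenever $n\ge n_0(p)$, $n/4\le j\le n/2$, $b\in[q_-,q_+]$ and $\varepsilon<q_-$.
\end{lemma}

\begin{proof}
We have $(f-u(b))_+\ge(u-u(b))_+$, and $(f-u(b))_-=(u-u(b))_-$: both vanish on $[0,\varepsilon]$ because $\varepsilon<b$, and $f=u$ elsewhere. Let $A_{\max}=q_+/(2p)$ and $\bar s=\lceil A_{\max}+\sqrt{A_{\max}}+1\rceil$. For $n\ge4\bar s$,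
\[
n\,\ell_j(u(b))\ge J_n(j,b):=\frac{pn}j\sum_{s\le\bar s}\min_{\pm}\mathbb E\bigl(u(npU_{s:j})-u(b)\bigr)_\pm .
\]
Let $J(t,b)=\frac pt\sum_{s\le\bar s}\min_\pm\mathbb E(u(pT_s/t)-u(b))_\pm$. If $n\to\infty$, $j/n\to t\in[\frac14,\frac12]$ and $b_n\to b$, then $npU_{s:j}\to pT_s/t$ in law and $u(b_n)\to u(b)$, so $J_n(j,b_n)\to J(t,b)$, as $u$ is bounded and continuous and $\bar s$ is fixed. Suppose we show $J\ge c_1'p$ on $[\frac14,\frac12]\times[q_-,q_+]$ with $c_1'>0$ absolute. Then the lemma holds with $c_2=\frac12(c_1'\wedge\kappa)$: if $J_n(j_n,b_n)<c_2p$ for infinitely many $n$, a subsequence with convergent $(j_n/n,b_n)$ would give $J(t,b)\le c_2p<c_1'p$.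

Let $A=bt/p$. Then $q_-/4\le A\le A_{\max}$, where the lower bound uses $p\le1$, and $pT_s/t=bT_s/A$. By Lemma~\ref{lem:dual}(a), $-u'\ge c_u:=\alpha e^{-2q_+}$ on $[0,2q_+]\supseteq[0,2b]$. So $u(q)-u(b)\ge c_u(b-q)$ for $q\le b$, and $u(b)-u(q)\ge u(b)-u(q\wedge2b)\ge c_u((q-b)\wedge b)$ for $q\ge b$. The two expectations in $J$ are thus at least $c_u\frac bA\mathbb E(A-T_s)_+$ and $c_u\frac bA\mathbb E[(T_s-A)_+\wedge A]$. The interval $[A,A+\sqrt A+1]$ contains at least $\sqrt A$ integers $s$, all in $[1,\bar s]$, so Lemma~\ref{lem:gamma} gives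
\[
J(t,b)\ge\frac pt\cdot\sqrt A\cdot c_u\frac bA\,c_0\sqrt A=\frac ptc_uc_0b\ge2c_uc_0q_-\,p.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:upper}
There is an absolute $c>0$ with $\gamma_\infty^*(p)\le\alpha-cp$ for all $p\in(0,1]$.
\end{proposition}

\begin{proof}
Let $\varepsilon<q_-\wedge1$, $j_1=\lceil n/4\rceil$, $j_2=\lfloor n/2\rfloor$, and let $n\ge\max(n_0(p),2q_+,16)$ satisfy $np>\varepsilon$ and $V(\frac14)+G(0)/n\le u(q_-)$; this is possible since $V(\frac14)=u(\theta(\frac14))<u(q_-)$. The general slope bound $1-p$ for $\Phi_n$ would erase any gap after a few steps, but the values stay away from $0$, where the slope is close to $1$. Indeed, for $v\ge\kappa$ the set $\{u>v\}$ lies in $[0,q_+]$, so by \eqref{eq:slope} $\Phi_n$ has slope at least $1-q_+/n$ on $[\kappa,\infty)$. For $j\le j_2$ we have $\bar v_j\ge V(\frac12)=2\kappa$ and $w_j\le\bar v_j-d_j\wedge\kappa$, where the right side is at least $\kappa$. So \eqref{eq:gap} gives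
\begin{equation}\label{eq:gap2}
d_{j-1}\ge(1-q_+/n)(d_j\wedge\kappa)+\ell_j(w_j)\qquad(1\le j\le j_2).
\end{equation}
If $j_1<j\le j_2$ and $d_j<\kappa$, then $u(q_+)=\kappa<w_j\le\bar v_j\le V(\frac14)+G(0)/n\le u(q_-)$. So $w_j=u(b)$ with $b\in[q_-,q_+]$, and $\ell_j(w_j)\ge c_2p/n$ by Lemma~\ref{lem:step}.

Define $\underline d_{j_2}=0$ and $\underline d_{j-1}=(1-q_+/n)\underline d_j+(c_2p/n)\mathbf 1\{j>j_1\}$ for $1\le j\le j_2$; then $0\le\underline d_j\le c_2\le\kappa/2$. We claim $d_j\ge\underline d_j$. This holds at $j_2$. If it holds at $j$ and $d_j<\kappa$, then \eqref{eq:gap2} and the bound on $\ell_j$ give it at $j-1$; if $d_j\ge\kappa$, then $d_{j-1}\ge(1-q_+/n)\kappa\ge\kappa/2\ge\underline d_{j-1}$. Since $j_2-j_1\ge n/4-2\ge n/8$ and $1-s\ge e^{-2s}$ on $[0,\frac12]$,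
\[
d_0\ge\underline d_0\ge(j_2-j_1)\frac{c_2p}n\Bigl(1-\frac{q_+}n\Bigr)^n\ge c_3p,\qquad c_3=\tfrac18c_2e^{-2q_+}.
\]
Letting $n\to\infty$ and then $\varepsilon\to0$ in \eqref{eq:master} gives $\gamma_\infty^*(p)\le\alpha-c_3p/D$.
\end{proof}

\section{A corrected threshold with loss $O(p)$}\label{sec:corrected}

The threshold $\theta$ itself does not give the linear rate, and this is visible at $k=1$.

\begin{example}\label{ex:k1}
Take $\mu=\theta$ in Lemma~\ref{lem:threshold}. Then $\mathbb E[p\wedge X_t]=p\Pr[m(t)\ge1]=p\,(1\wedge t\theta/p)$. Using $\int_0^1y=\alpha$, $y\ge1-\alpha$ and $t\theta\le Bt^2$ on $[0,\frac12]$, we get for $p\le B/4$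
\[
\frac{F(1)}p\le\alpha-(1-\alpha)\int_0^{\sqrt{p/B}}\Bigl(1-\frac{Bt^2}p\Bigr)dt=\alpha-\tfrac23(1-\alpha)\sqrt{p/B}.
\]
Until a time of order $\sqrt p$ the cutoff $t\theta/p$ is below $1$, so even the best candidate so far often receives no offer, and the ratio loses order $\sqrt p$.
\end{example}

The remedy is to raise the cutoff $M(t)=t\theta/p$ by a constant number $a$ of ranks up to a time $t_1$ of order $\sqrt p$, which adds $ap/t$ to the stopping rate. This term is not integrable at $0$, so we start at time $p$, at a cost of order $p$. It still lowers the survival probability by the factor $e^{-ap\ln(t_1/p)}$, a loss of order $p\ln(1/p)$. We repay it by lowering the cutoff by $a$ ranks after $t_1$. Let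
\[
R=16eB/\beta\ge16e,\qquad\eta=\frac1{384B},\qquad a\ge6,\qquad t_1=\sqrt{Rap},\qquad x_1=\eta\sqrt{ap},
\]
where $a$ is fixed at the end, and let
\[
\mu=0\ \text{ on }(0,p),\qquad\mu=\theta+\frac{ap}t\ \text{ on }[p,t_1),\qquad\mu=\theta-\frac{ap}t\ \text{ on }[t_1,1).
\]
Note $p<t_1$. Choose $p_0(a)\in(0,1)$ so that for $p\le p_0(a)$
\begin{equation}\label{eq:p0}
t_1\le\tfrac12,\qquad y(t_1)\ge\tfrac12,\qquad4Bp\le x_1,
\end{equation}
and assume $p\le p_0(a)$. Since $\eta\le1\le\beta\sqrt R/2$, we have $x_1\le\sqrt{ap}\le\beta t_1/2$, so also $4Bp\le1$. For $t\ge t_1$ we have $t^2\ge Rap\ge2ap/\beta$, hence $ap/t\le\beta t/2\le\theta/2$ and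
\begin{equation}\label{eq:mulow}
\beta t/2\le\mu\le\theta\ \text{ on }[t_1,1),\qquad\mu\le a+\theta\ \text{ and }\ M\ge a\ge6\ \text{ on }[p,1);
\end{equation}
for the last claim, $M=t\theta/p+a$ before $t_1$ and $M\ge\beta t_1^2/(2p)=\beta Ra/2$ afterwards. So Lemma~\ref{lem:threshold} and all of Lemma~\ref{lem:moments} apply. The accumulated extra stopping rate $\psi(t)=\int_p^t(\mu-\theta)\,ds$ equals $ap\ln(t/p)$ on $[p,t_1]$ and $ap\ln(t_1/p)-ap\ln(t/t_1)=ap\ln(Ra/t)$ on $[t_1,1)$. Since $t_1/p=Ra/t_1$,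
\begin{equation}\label{eq:psi}
0\le\psi(t)\le ap\ln(Ra/t),\qquad S(t)\ge y(t)e^{-\psi(t)}\ge y(t)(1-\psi(t))\qquad(p\le t<1).
\end{equation}
This settles $k=1$: now $m(t)\ge1$ on $[p,1)$, so $F(1)/p=\int_p^1S\,dt\ge\alpha-p-ap\,(1+\ln Ra)$.

For general $x=kp$ we compare with \eqref{eq:equal}. Moving the threshold from $\theta$ to $\mu$ produces a gain $\Gamma$, and the noise in the cutoff produces a loss $\Lambda$:
\[
\Gamma(x)=\int_p^1y\,\bigl[(x-\theta)_+-(x-\mu)_+\bigr]dt,\quad\Lambda(x)=\int_p^1y\lambda\,dt,\quad\lambda(t)=\mathbb E(x-X_t)_+-(x-\mu)_+ .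
\]

\begin{lemma}[reduction]\label{lem:reduction}
With $K_a=1+a\int_0^1(a+\theta)\ln(Ra/t)\,dt<\infty$ and $x=kp$,
\[
F(k)\ge\alpha(1-e^{-x})-K_a\,p\,(x\wedge1)+\Gamma(x)-\Lambda(x).
\]
\end{lemma}

\begin{proof}
The integral is finite because $\theta$ is bounded on $[0,\frac12]$ and integrable on $[0,1)$. By \eqref{eq:psi} and \eqref{eq:mulow}, together with $\mathbb E[x\wedge X_t]\le x\wedge\mu\le(x\wedge1)(a+\theta)$, we have $F(k)\ge\int_p^1y\,\mathbb E[x\wedge X_t]\,dt-(K_a-1)p\,(x\wedge1)$. From $x\wedge b=x-(x-b)_+$ we get $\mathbb E[x\wedge X_t]=x\wedge\theta+(x-\theta)_+-(x-\mu)_+-\lambda$. Finally $\theta\le Bp\le1$ on $[0,p]$, so \eqref{eq:equal} gives $\int_p^1y\,(x\wedge\theta)\,dt\ge\alpha(1-e^{-x})-p\,(x\wedge1)$.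
\end{proof}

We shall see that $\Lambda=O(p)$. This is not enough for small $x$, where the error must be $O(px)$, so the gain has to absorb the loss. It does so because the gain grows like $a$ and the loss only like $\sqrt a$.

\begin{lemma}[gain]\label{lem:gain}
$\Gamma(x)\ge0$ for all $x>0$; $\Gamma(x)\ge x^2/(16B)$ for $4Bp\le x\le x_1$; and $\Gamma(x)\ge c_1ap$ for $x\ge x_1$, where $c_1=\eta^2/(16B)$.
\end{lemma}

\begin{proof}
On $[p,t_1)$ the bracket in $\Gamma$ equals $\frac{ap}t\wedge(x-\theta)_+\ge0$, and $x-\theta\ge x/2$ when also $t\le x/(2B)$. On $[t_1,1)$ it is at least $-\frac{ap}t\mathbf 1\{\mu<x\}$, and $\mu<x$ forces $t<2x/\beta$ by \eqref{eq:mulow}. As $y\ge y(t_1)$ before $t_1$ and $y\le y(t_1)$ after, with $t_-=t_1\wedge\frac x{2B}$ and $t_+=1\wedge\frac{2x}\beta$,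
\begin{equation}\label{eq:gain}
\Gamma(x)\ge y(t_1)\Bigl[\int_p^{\max(p,t_-)}\Bigl(\frac{ap}t\wedge\frac x2\Bigr)dt-ap\Bigl(\ln\frac{t_+}{t_1}\Bigr)_+\Bigr].
\end{equation}

Let $x\le\beta t_1/2$. Then $t_+\le t_1$, the negative term vanishes, $t_-=x/(2B)$, and the bound is nonnegative and nondecreasing in $x$. If $4Bp\le x\le x_1$, then $x^2\le4Bap$, so $ap/t\ge2Bap/x\ge x/2$ for $t\le x/(2B)$, and $\Gamma\ge\frac12\cdot\frac x2(\frac x{2B}-p)\ge\frac{x^2}{16B}$. For $x_1\le x\le\beta t_1/2$ the bound is at least its value at $x_1\ge4Bp$, which is at least $x_1^2/(16B)=c_1ap$.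

Let $x\ge\beta t_1/2$. Now the repayment hurts, and $R$ was chosen so that the early gain outweighs it. We have $t_+\ge t_1$ and $t_-\ge\beta t_1/(4B)$. For $t\ge t_*=\max(p,2ap/x)$ the integrand in \eqref{eq:gain} is $ap/t$, so the integral is at least $ap\ln(t_-/t_*)$, trivially so if $t_-<t_*$. Since $t_*t_+\le\max(p,4ap/\beta)\le4ap$, the bracket is at least
\[
ap\ln\frac{t_-t_1}{t_*t_+}\ge ap\ln\frac{\beta t_1^2}{16Bap}=ap\ln\frac{\beta R}{16B}=ap,
\]
and $\Gamma\ge ap/2\ge c_1ap$.
\end{proof}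

In the next proof $K$ denotes positive constants that depend on none of $a,p,x,t$ and may change from line to line.

\begin{lemma}[loss]\label{lem:loss}
There is an absolute $K_1$, independent of $a$, with $\Lambda(x)\le K_1\sqrt a\,p$ for all $x>0$.
\end{lemma}

\begin{proof}
Let $\Delta=|x-\mu|$, with $Z$ and $\sigma$ as in Lemma~\ref{lem:moments}. If $x\ge\mu$, then $\lambda=\mathbb E[(\Delta-Z)_+-(\Delta-Z)]=\mathbb E(Z-\Delta)_+$; if $x<\mu$, then $\lambda=\mathbb E(-Z-\Delta)_+$. For $w\ge\Delta>0$ we have $w-\Delta\le w\le w^4/\Delta^3$. So Lemma~\ref{lem:moments} gives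
\begin{equation}\label{eq:lambda}
0\le\lambda\le K\min(\sigma,\sigma^4/\Delta^3).
\end{equation}
The fourth moment matters here: the second moment gives only $\sigma^2/\Delta$, which is not integrable in $\Delta$ at infinity. If $\mu\ge2x$, Markov's inequality also gives
\begin{equation}\label{eq:lambda2}
\lambda\le x\Pr[X_t<x]\le x\Pr[|Z|\ge\mu/2]\le Kx\,\sigma^4/\mu^4=Kx\,p^2/(t\mu)^2 .
\end{equation}
We bound $\int\lambda\,dt$ over three parts of $[p,1)$, using $y\le1$.

(i) $t<t_1$, $t\le ap/(2x)$. Here $\mu\ge ap/t\ge2x$ and $t\mu\ge ap$, so $\lambda\le Kx/a^2$ by \eqref{eq:lambda2}. The length is at most $ap/(2x)$, so the contribution is at most $Kp/a$.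

(ii) $t<t_1$, $t\ge ap/(2x)$. Here $\sigma^2\le Bp+ap^2/t^2$, so $\sigma\le\sqrt{Bp}+\sqrt a\,p/t$ and $\sigma^4\le2B^2p^2+2a^2p^4/t^4$. If $x\le8Bt_1$, then $2xt_1/(ap)\le16BR$, and $\lambda\le K\sigma$ bounds the contribution by $K(\sqrt{Bp}\,t_1+\sqrt a\,p\ln(16BR))\le K\sqrt a\,p$, since $\sqrt{Bp}\,t_1=\sqrt{BRa}\,p$. Let $x>8Bt_1$. The part with $t\le2ap/x$ contributes at most
\[
K\Bigl(\sqrt{Bp}\,\frac{2ap}{8Bt_1}+\sqrt a\,p\ln4\Bigr)=K\Bigl(\frac{1}{4\sqrt{BR}}+\ln4\Bigr)\sqrt a\,p .
\]
On the part with $t\ge2ap/x$ we have $\mu\le Bt_1+x/2\le5x/8$, so $\Delta\ge3x/8$ and $\lambda\le K\sigma^4/x^3$. Using $t_1\le x$ and $x^2\ge t_1^2\ge ap$, its contribution is at most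
\[
\frac K{x^3}\Bigl(p^2t_1+a^2p^4\Bigl(\frac x{2ap}\Bigr)^3\Bigr)\le K\Bigl(\frac{p^2}{x^2}+\frac pa\Bigr)\le\frac{Kp}a .
\]

(iii) $t\ge t_1$. Here $\mu$ is increasing, and we change variables to $w=\mu(t)$; its fast growth absorbs the growth of $\sigma$ near $t=1$. We have $\theta/t\le B$ for $t\le\frac12$ and $\theta/t\le2\theta\le4e^{\theta/2}$ for $t\ge\frac12$, so $\sigma^2\le p\theta/t\le Kpe^{\theta/2}$, whence $\sigma\le K\sqrt p\,e^\theta$ and $\sigma^4\le Kp^2e^\theta$. Also $\mu'=\theta'+ap/t^2\ge(\beta-1)e^\theta$ by Lemma~\ref{lem:profile}(c). By \eqref{eq:lambda}, $\lambda\le K\mu'\min(\sqrt p,p^2/|\mu-x|^3)$, and the contribution is at most $K\int_{\mathbb R}\min(\sqrt p,p^2/|w|^3)\,dw=3Kp$.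
\end{proof}

For $x<x_1$ the gain bound is only quadratic in $x$, and we need a loss bound that vanishes faster. The cutoff is now far above $k$, so a second factorial moment suffices.

\begin{lemma}[loss for small ranks]\label{lem:small}
If $x=kp\le x_1$, then $\Lambda(x)\le x^2/(16B)$.
\end{lemma}

\begin{proof}
Since $X_t\ge0$, $\lambda\le\mathbb E(x-X_t)_+\le x\Pr[N_t<k]$. Given $m=m(t)$, the event $N_t<k$ says that the number $H\sim\operatorname{Bin}(k-1,t)$ of successes in the first $k-1$ trials is at least $m$. As $m\ge M-1$ and $M\ge6$, we have $m(m-1)\ge\frac56\cdot\frac46M^2\ge\frac14M^2$, and Markov's inequality for $\binom H2$ gives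
\[
\Pr[N_t<k\mid m]\le\binom{k-1}2t^2\Big/\binom m2\le\frac{k^2t^2}{m(m-1)}\le\frac{4k^2t^2}{M^2}=\frac{4x^2}{\mu^2}.
\]
So $\lambda\le4x^3/\mu^2$. Now $\mu\ge\max(t,ap/t)$ on $[p,t_1)$, $\mu\ge t/2$ on $[t_1,1)$, and $t_1\ge\sqrt{ap}$, so
\[
\int_p^1\frac{dt}{\mu^2}\le\int_0^{\sqrt{ap}}\frac{t^2\,dt}{(ap)^2}+\int_{\sqrt{ap}}^\infty\frac{dt}{t^2}+\int_{t_1}^\infty\frac{4\,dt}{t^2}\le\frac{\frac13+1+4}{\sqrt{ap}}\le\frac6{\sqrt{ap}} .
\]
Hence $\Lambda(x)\le24x^3/\sqrt{ap}\le24\eta x^2=x^2/(16B)$.
\end{proof}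

\begin{proof}[Proof of Theorem~\ref{thm:rate}]
The upper bound is Proposition~\ref{prop:upper}. For the lower bound fix an absolute $a\ge6$ with $c_1a\ge K_1\sqrt a$, let $p\le p_0=p_0(a)$ and $x=kp$. We claim that $\Lambda(x)\le\Gamma(x)+p\,(x\wedge1)$. If $x\ge x_1$, then $\Lambda\le K_1\sqrt a\,p\le c_1ap\le\Gamma$ by Lemmas~\ref{lem:loss} and~\ref{lem:gain}. If $4Bp\le x\le x_1$, then $\Lambda\le x^2/(16B)\le\Gamma$ by Lemmas~\ref{lem:small} and~\ref{lem:gain}. If $x<4Bp$, then $x\le x_1$ by \eqref{eq:p0} and $x\le1$, so $\Lambda\le x^2/(16B)\le px=p\,(x\wedge1)$, while $\Gamma\ge0$.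

By Lemma~\ref{lem:reduction} and \eqref{eq:elem}, $F(k)\ge(\alpha-K'p)(1-e^{-kp})$ for all $k\ge1$, with $K'=(K_a+1)/(1-e^{-1})$. If $K'p\le\alpha$, then \eqref{eq:elem} and Lemma~\ref{lem:threshold} give $\gamma_\infty^*(p)\ge(\alpha-K'p)(1-p)\ge\alpha-(K'+1)p$. If $K'p>\alpha$ or $p>p_0$, then $\gamma_\infty^*(p)\ge0\ge\alpha-\max(K',\alpha/p_0)\,p$. Any $C>c$ with $C\ge\max(K'+1,\alpha/p_0)$ works for all $p\in(0,1]$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{PST} Sebastian Perez-Salazar, Mohit Singh, Alejandro Toriello, \emph{Robust Online Selection with Uncertain Offer Acceptance}, arXiv:2112.00842 (2021).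
\end{thebibliography}
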